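# A rational surface that no rational map covers tropically

## 1. A line in the plane, and the ray that its parameterization misses

Let $K$ be an algebraically closed field with a non-Archimedean valuation $v:K\to\mathbb R\cup\{\infty\}$; the trivial valuation is allowed. Consider the line
$$X=\{x_2=1+x_1\}\subset (K^*)^2,\qquad \varphi(z)=(z,\,1+z).$$
To tropicalize a polynomial, replace sums by minima, products by sums, and coefficients by their valuations. Since $v(1)=0$,
$$\mathrm{Trop}(\varphi)(\zeta)=(\zeta,\ \min(0,\zeta)),\qquad \zeta\in\mathbb R .$$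
On the other side, a point $w$ of the tropical variety of $X$ must make the minimum of $w_2,\,0,\,w_1$ (the terms of $x_2-1-x_1$) be attained at least twice. This confines $w$ to three rays:
$$\{(c,0):c\ge 0\},\qquad \{(-c,-c):c\ge0\},\qquad \{(0,c):c\ge0\}.$$
The map $\mathrm{Trop}(\varphi)$ sweeps out the first ray (for $\zeta\ge0$) and the second (for $\zeta\le 0$). It misses every point $(0,c)$ with $c>0$. Algebraically these points come from $z$ near $-1$, where $1+z$ is small because of a cancellation that the tropical formula cannot see.

Now change the parameter. With $z=t-1$ the map becomes $(t-1,t)$, with tropicalization $\tau\mapsto(\min(0,\tau),\tau)$. This covers the second and third rays and loses the first. A two-parameter substitution covers everything: put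
$$z=\alpha(x,y)=\frac{1+x}{y-1},\qquad 1+z=\frac{x+y}{y-1}.$$
Writing $(\xi,\eta)$ for the weights of $(x,y)$,
$$\mathrm{Trop}(\varphi\circ\alpha)(\xi,\eta)=\bigl(\min(0,\xi)-\min(0,\eta),\ \min(\xi,\eta)-\min(0,\eta)\bigr).$$
For $c\ge0$, the weight $(0,-c)$ goes to $(c,0)$, the weight $(-c,0)$ goes to $(-c,-c)$, and $(c,c)$ goes to $(0,c)$. All three rays are hit.

Observe that $\mathrm{Trop}(\varphi\circ\alpha)\ne\mathrm{Trop}(\varphi)\circ\mathrm{Trop}(\alpha)$: the second coordinate of the right side is never positive. That is exactly why a substitution can help. Can such a substitution always be found?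

## 2. Tropicalization, tropical surjectivity and reparameterization

Write $T=K^*$, so $T^n$ is the $n$-dimensional torus. Let $\Gamma=v(K^*)\subseteq\mathbb R$ be the value group and $k$ the residue field. Since $K$ is algebraically closed, so is $k$; if $v$ is trivial, then $\Gamma=0$ and $k=K$. We always give $k$ the trivial valuation.

**Definition (tropicalization).** For a nonzero polynomial (or Laurent polynomial) $f=\sum_\alpha c_\alpha x^\alpha$ in $m$ variables,
$$\mathrm{Trop}(f)(\xi)=\min_\alpha\bigl(v(c_\alpha)+\xi\cdot\alpha\bigr),\qquad \xi\in\mathbb R^m.$$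
We shall prove $\mathrm{Trop}(fh)=\mathrm{Trop}(f)+\mathrm{Trop}(h)$ in Section 4. Hence $\mathrm{Trop}(f/g)=\mathrm{Trop}(f)-\mathrm{Trop}(g)$ is well defined for nonzero rational functions. A rational map $\varphi=(f_1/g_1,\dots,f_n/g_n):T^m\dashrightarrow T^n$ has the tropicalization
$$\mathrm{Trop}(\varphi)=\bigl(\mathrm{Trop}(f_i)-\mathrm{Trop}(g_i)\bigr)_{i}:\mathbb R^m\to\mathbb R^n .$$
A rational map $T^m\dashrightarrow T^n$ is the same thing as an $n$-tuple of nonzero elements of $K(z_1,\dots,z_m)$.

**Definition (tropical variety).** Let $X\subseteq T^n$ be irreducible with ideal $I\subset K[x_1^{\pm1},\dots,x_n^{\pm1}]$. Then $\mathrm{Trop}(X)\subseteq\mathbb R^n$ is the set of $w$ such that, for every nonzero $f\in I$, the minimum defining $\mathrm{Trop}(f)(w)$ is attained at least twice.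

**Definition (unirational, tropically surjective, reparameterization).** The variety $X$ is unirational if there is a dominant rational map $\varphi:T^m\dashrightarrow X$ for some $m$. It is known, and we prove it in Section 5, that then $\mathrm{Trop}(\varphi)(\mathbb R^m)\subseteq\mathrm{Trop}(X)$. The map $\varphi$ is tropically surjective if equality holds. A reparameterization of $\varphi$ is a map $\varphi\circ\alpha$ with $\alpha:T^p\dashrightarrow T^m$ a dominant rational map, for any natural number $p$.

In Section 1, $\varphi$ is not tropically surjective, but its reparameterization $\varphi\circ\alpha$ is. (The three rays are in $\mathrm{Trop}(X)$ because they are hit; nothing else is, by the equation.) The question, posed in Jan Draisma and Bart Frenk, "Tropically Unirational Varieties", arXiv:1205.0398 (2012), is this: *does every dominant rational map $\varphi$ into a unirational variety $X\subseteq T^n$ have a tropically surjective reparameterization?*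

The answer is no. It is yes in dimension at most $1$ and no in every dimension at least $2$, over every $K$ as above.

## 3. The surfaces $x_3=1+x_1^N+x_2^N$

We test the question on the surfaces
$$X_N=\{x_3=1+x_1^N+x_2^N\}\subset T^3,\qquad \varphi=(z_1,\ z_2,\ 1+z_1^N+z_2^N),$$
and ask about the points $(\varepsilon,0,1)$ with $\varepsilon>0$. They call for $x_1$ slightly small, $x_2$ a unit, and a cancellation making $x_3$ small. The map $\varphi$ itself hits none of them, since the third coordinate of $\mathrm{Trop}(\varphi)$ is $\min(0,N\zeta_1,N\zeta_2)\le0$.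

**The plane, $N=1$.** Put $z_1=t$, $z_2=-1-t+u$. Then $x_3=u$. At weights $(\varepsilon,1)$ for $(t,u)$ the tropical value is $(\varepsilon,\min(0,\varepsilon,1),1)=(\varepsilon,0,1)$. One reparameterization hits all these points.

**The quadric, $N=2$, with $\operatorname{char}k\ne2$.** Let $i^2=-1$. The conic $1+a^2+b^2=0$ is parameterized by
$$a=\frac{2i\tau}{1+\tau^2},\qquad b=\frac{i(1-\tau^2)}{1+\tau^2},$$
because $4\tau^2+(1-\tau^2)^2=(1+\tau^2)^2$. Put $z_1=a$, $z_2=b+u$. Then $x_3=1+a^2+(b+u)^2=u(2b+u)$. At weights $(\varepsilon,1)$ for $(\tau,u)$, the first coordinate has value $\varepsilon$ (as $v(2)=0$). The second has numerator $i(1-\tau^2)+u(1+\tau^2)$ and denominator $1+\tau^2$, so its value is $0$. The third has value $1+0=1$. Again one map hits all the points.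

**Higher $N$: truncating the root.** From now on fix an integer $N\ge3$ with $\operatorname{char}k\nmid N$. Then $v(N)=0$, and the ring $\mathbb Z[1/N]$ maps to the valuation ring of $K$. The sensible thing to try is to solve $1+t^N+z_2^N=0$ for $z_2$. Choose $\zeta\in K$ with $\zeta^N=-1$; then $v(\zeta)=0$. There is a power series $\mathcal B(y)=1+b_1y+b_2y^2+\cdots$ over $\mathbb Z[1/N]$ with $\mathcal B^N=1+y$. Indeed, comparing coefficients of $y^l$ gives $Nb_l+(\text{an integer polynomial in }b_1,\dots,b_{l-1})=1$ or $0$, which determines $b_l\in\mathbb Z[1/N]$ recursively. The exact solution $z_2=\zeta\mathcal B(t^N)$ is a power series, so truncate: let $B_J$ be the part of $\mathcal B$ of degree at most $J$. Then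
$$B_J(y)^N=1+y+y^{J+1}Q_J(y),\qquad Q_J\in\mathbb Z[1/N][y].$$
Put $z_1=t$, $z_2=\zeta B_J(t^N)+u$, and call the resulting map $\psi_J=\varphi\circ(z_1,z_2):T^2\dashrightarrow X_N$. It is a reparameterization of $\varphi$, since $t$ and $\zeta B_J(t^N)+u$ generate $K(t,u)$. Its third coordinate is
$$1+t^N+(\zeta B_J(t^N)+u)^N=-t^{N(J+1)}Q_J(t^N)+\sum_{i=1}^N\binom Ni(\zeta B_J(t^N))^{N-i}u^i .$$
Give $(t,u)$ the weights $(\varepsilon,1)$. The first coordinate has value $\varepsilon$. The second has constant term $\zeta$ of valuation $0$; all other terms have coefficients of valuation $\ge0$ and positive weight, so the value is $0$. In the third, the part without $u$ has all terms of value $\ge N(J+1)\varepsilon$. In the other part, the term $N\zeta^{N-1}u$ has value exactly $1$ and every other term has value $>1$. The two parts share no monomials. Hence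
$$(\varepsilon,0,1)\in\mathrm{Trop}(\psi_J)(\mathbb R^2)\qquad\text{whenever } \varepsilon\ge\frac1{N(J+1)}. \tag{1}$$

So each point of the open segment or ray $\{(\varepsilon,0,1):\varepsilon>0\}$ is reached by some $\psi_J$. But our argument for a given $J$ stops at $\varepsilon=1/(N(J+1))$: below it, the truncation error may be the dominant term of $x_3$. To reach all $\varepsilon>0$ at once by this method we would need $J=\infty$, that is, a *rational* curve on which $1+a^N+b^N$ vanishes identically with $a$ nonconstant. For $N=1,2$ we had one. For $N\ge3$ there is none, and the obstruction is real: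

**Theorem A.** Let $X=\{x_3=1+x_1^N+x_2^N\}\subset T^3$. It is a rational surface, parameterized birationally by $\varphi=(z_1,z_2,1+z_1^N+z_2^N)$. For every rational map $\psi:T^p\dashrightarrow X$ (any $p$, dominant or not) there is $\varepsilon_\psi>0$ such that $(\varepsilon,0,1)\in\mathrm{Trop}(X)\setminus\mathrm{Trop}(\psi)(\mathbb R^p)$ for all $0<\varepsilon<\varepsilon_\psi$. Hence no dominant rational map to $X$ is tropically surjective, and $\varphi$ has no tropically surjective reparameterization.

The first sentences are quick. The coordinate ring of $X$ is $K[x_1^{\pm1},x_2^{\pm1}]$ with $1+x_1^N+x_2^N$ inverted, a domain of dimension $2$. So $X$ is irreducible with ideal generated by $g=x_3-1-x_1^N-x_2^N$, and projection to $(x_1,x_2)$ is a birational inverse of $\varphi$.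

The idea for the rest: if some $\psi$ hit $(\varepsilon,0,1)$ for arbitrarily small $\varepsilon>0$, we could zoom in at the limit point $(0,0,1)$. A rational map has only finitely many linear pieces after tropicalization, so one piece must do all the work. The leading coefficients of $\psi$ along that piece then form a rational map, over the residue field $k$, to the curve $1+a^N+b^N=0$, with $a$ nonconstant. The next two sections make "leading coefficients" precise.

## 4. Initial forms of rational functions

**A section of the valuation.** We first need a consistent way to rescale elements of $K$ to units. The group $O^*=\{c\in K:v(c)=0\}$ is divisible, because an $l$-th root of a unit exists in $K$ and is again a unit. Divisible abelian groups are injective, so the sequence $1\to O^*\to K^*\to\Gamma\to0$ splits. Fix a homomorphism $s:\Gamma\to K^*$ with $v(s(\gamma))=\gamma$, and write $\overline{c}\in k$ for the reduction of an element $c$ with $v(c)\ge0$.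

**Definition (initial form).** Let $0\ne F=\sum c_\alpha t^\alpha\in K[t_1^{\pm1},\dots,t_p^{\pm1}]$, $\xi\in\mathbb R^p$, and $M=\mathrm{Trop}(F)(\xi)$. The initial form $\mathrm{in}_\xi F\in k[t_1^{\pm1},\dots,t_p^{\pm1}]$ has coefficient
$$\overline{s(M-\xi\cdot\alpha)^{-1}c_\alpha}\ \text{ at } t^\alpha\text{ if }M-\xi\cdot\alpha\in\Gamma,\qquad 0\ \text{ otherwise.}$$

This makes sense because $v(c_\alpha)\ge M-\xi\cdot\alpha$. The coefficient is nonzero exactly when $v(c_\alpha)=M-\xi\cdot\alpha$. So the support of $\mathrm{in}_\xi F$ is the set of minimizing exponents; in particular $\mathrm{in}_\xi F\ne0$, and the minimum in $\mathrm{Trop}(F)(\xi)$ is attained at least twice iff $\mathrm{in}_\xi F$ is not a monomial (a nonzero constant times some $t^\alpha$). At a minimizing exponent the coefficient is $\overline{s(v(c_\alpha))^{-1}c_\alpha}$, which does not depend on $\xi$. Hence *a given $F$ has only finitely many initial forms*.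

*Example.* Suppose $\theta\in K$ has $v(\theta)=1$ and $s(1)=\theta$. For $F=\theta+t+t^2$ we have $\mathrm{in}_1F=1+t$ (minimum $1$, attained by $\theta$ and $t$), $\mathrm{in}_{1/2}F=t$ and $\mathrm{in}_0F=t+t^2$.

**(a) Initial forms are multiplicative:** $\mathrm{Trop}(FH)=\mathrm{Trop}(F)+\mathrm{Trop}(H)$ and $\mathrm{in}_\xi(FH)=\mathrm{in}_\xi F\cdot\mathrm{in}_\xi H$.

*Proof.* Let $M,M'$ be the minima at $\xi$ for $F=\sum c_\alpha t^\alpha$ and $H=\sum d_\beta t^\beta$. The coefficient of $FH$ at $t^\gamma$ is $e_\gamma=\sum_{\alpha+\beta=\gamma}c_\alpha d_\beta$. Each term has valuation at least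
$$(M-\xi\cdot\alpha)+(M'-\xi\cdot\beta)=\delta:=M+M'-\xi\cdot\gamma,$$
with equality iff $\alpha$ and $\beta$ are both minimizing. If $\delta\in\Gamma$, reduce $s(\delta)^{-1}e_\gamma$. Terms with a nonminimizing index reduce to $0$. For a minimizing pair, $\delta=v(c_\alpha)+v(d_\beta)$, and since $s$ is a homomorphism the term reduces to the product of the two initial coefficients. So $\overline{s(\delta)^{-1}e_\gamma}$ is the coefficient of $\mathrm{in}_\xi F\,\mathrm{in}_\xi H$ at $t^\gamma$. If $\delta\notin\Gamma$, there is no minimizing pair, so that coefficient is $0$, and $v(e_\gamma)>\delta$. In all cases $v(e_\gamma)+\xi\cdot\gamma\ge M+M'$, with equality iff the coefficient of $\mathrm{in}_\xi F\,\mathrm{in}_\xi H$ at $t^\gamma$ is nonzero. As $\mathrm{in}_\xi F\,\mathrm{in}_\xi H\ne0$, equality occurs. So $\mathrm{Trop}(FH)(\xi)=M+M'$, and the coefficients computed above are those of $\mathrm{in}_\xi(FH)$. $\square$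

**(b) Sums.** Let $F_1,\dots,F_l\ne0$ satisfy $\mathrm{Trop}(F_j)(\xi)\ge M$, and let $E$ be the sum of $\mathrm{in}_\xi F_j$ over those $j$ with equality. If $E\ne0$, then $\sum F_j\neq0$, $\mathrm{Trop}(\sum F_j)(\xi)=M$ and $\mathrm{in}_\xi(\sum F_j)=E$. If $E=0$, then $\sum F_j=0$ or $\mathrm{Trop}(\sum F_j)(\xi)>M$.

*Proof.* Let $e_\alpha$ be the coefficient of $\sum F_j$ at $t^\alpha$; then $v(e_\alpha)\ge M-\xi\cdot\alpha$. If $M-\xi\cdot\alpha\in\Gamma$, then $\overline{s(M-\xi\cdot\alpha)^{-1}e_\alpha}$ is the sum of the corresponding reductions for the $F_j$. Those $j$ with $\mathrm{Trop}(F_j)(\xi)>M$ contribute $0$, the others their initial coefficient; so it is the coefficient of $E$. If $M-\xi\cdot\alpha\notin\Gamma$, then $E$ has coefficient $0$ at $t^\alpha$ and $v(e_\alpha)>M-\xi\cdot\alpha$. So $v(e_\alpha)+\xi\cdot\alpha\ge M$ always, with equality iff $E$ has a nonzero coefficient at $t^\alpha$. $\square$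

**(c) Local behavior.** For all sufficiently small $\eta$,
$$\mathrm{Trop}(F)(\xi+\eta)=\mathrm{Trop}(F)(\xi)+\mathrm{Trop}(\mathrm{in}_\xi F)(\eta).$$

*Proof.* For small $\eta$, nonminimizing exponents stay nonminimizing. So $\mathrm{Trop}(F)(\xi+\eta)$ is the minimum of $M+\eta\cdot\alpha$ over $\alpha$ in the support of $\mathrm{in}_\xi F$. As $k$ is trivially valued, this is $M+\mathrm{Trop}(\mathrm{in}_\xi F)(\eta)$. $\square$

**Rational functions.** For $r=F/G\in K(t)^*$ set $\mathrm{in}_\xi r=\mathrm{in}_\xi F/\mathrm{in}_\xi G\in k(t)^*$. If $F/G=F'/G'$, then $FG'=F'G$, and (a) gives $\mathrm{in}_\xi F\,\mathrm{in}_\xi G'=\mathrm{in}_\xi F'\,\mathrm{in}_\xi G$; so $\mathrm{in}_\xi r$ is well defined. It is multiplicative. Property (b) holds for rational functions: write them with a common denominator $G$, apply (b) to the numerators, and divide by $\mathrm{in}_\xi G$. Property (c) holds by subtracting. A fixed $r=F/G$ has only finitely many initial forms.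

## 5. Zooming in on a point of the image

The next lemma says that the initial forms of a map describe it near a point and satisfy the initial equations.

**Lemma 1.** Let $\psi=(\psi_1,\dots,\psi_n)\in(K(t)^*)^n$, $\xi_0\in\mathbb R^p$, $w=\mathrm{Trop}(\psi)(\xi_0)$, and $\psi^0:=(\mathrm{in}_{\xi_0}\psi_i)_i\in(k(t)^*)^n$.

(i) $\mathrm{Trop}(\psi)(\xi_0+\eta)=w+\mathrm{Trop}(\psi^0)(\eta)$ for small $\eta$.

(ii) If $0\ne h\in K[x_1^{\pm1},\dots,x_n^{\pm1}]$ and $h(\psi)=0$, then $(\mathrm{in}_wh)(\psi^0)=0$.

*Proof.* (i) is (c), coordinate by coordinate. For (ii), write $h=\sum c_\beta x^\beta$ and $M=\mathrm{Trop}(h)(w)$. By (a), the summand $c_\beta\psi^\beta$ (with $c_\beta\neq0$) has tropical value $v(c_\beta)+w\cdot\beta\ge M$ at $\xi_0$ and initial form $\overline{s(v(c_\beta))^{-1}c_\beta}\,(\psi^0)^\beta$. The sum of these initial forms over the minimizing $\beta$ is $(\mathrm{in}_wh)(\psi^0)$. If it were nonzero, (b) would give $h(\psi)\ne0$. $\square$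

**Consequence.** For any rational map $\psi:T^p\dashrightarrow X$, dominant or not,
$$\mathrm{Trop}(\psi)(\mathbb R^p)\subseteq\mathrm{Trop}(X). \tag{2}$$
Indeed let $w=\mathrm{Trop}(\psi)(\xi_0)$ and $0\ne h\in I$. Then $h(\psi)=0$, so $(\mathrm{in}_wh)(\psi^0)=0$. A monomial cannot vanish at a point $\psi^0$ with nonzero coordinates, so $\mathrm{in}_wh$ is not a monomial: the minimum is attained at least twice.

The second lemma turns a sequence of hit points converging to $w$ into one map over $k$. It is the step in which the finiteness of rational functions (as opposed to power series) enters.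

**Lemma 2.** Let $\psi\in(K(t)^*)^n$, $w,\eta\in\mathbb R^n$, and $\varepsilon_1>\varepsilon_2>\cdots\to0$ with $w+\varepsilon_i\eta\in\mathrm{Trop}(\psi)(\mathbb R^p)$ for all $i$. Then there is $\xi_0$ with $\mathrm{Trop}(\psi)(\xi_0)=w$ and $\eta\in\mathrm{Trop}(\mathrm{in}_{\xi_0}\psi)(\mathbb R^p)$.

*Proof.* **Step 1: one linear piece carries infinitely many of the points.** Write each $\psi_i$ as a quotient of polynomials. For each of these finitely many polynomials prescribe one exponent and require it to be minimizing. This cuts out a closed polyhedron on which $\mathrm{Trop}(\psi)$ is affine, and the finitely many polyhedra so obtained cover $\mathbb R^p$. So there is one, $P$, whose image contains $w+\varepsilon_i\eta$ for infinitely many $i$.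

**Step 2: the limit point is hit on the same piece.** The image of a polyhedron under an affine map is a polyhedron, hence closed. So $w\in\mathrm{Trop}(\psi)(P)$. Choose one such $i$, and $\xi_0,\xi_1\in P$ mapping to $w$ and $w+\varepsilon_i\eta$.

**Step 3: read off the direction.** For small $\sigma>0$ the point $\xi_0+\sigma(\xi_1-\xi_0)$ is in $P$. Affinity on $P$ and Lemma 1(i) give
$$w+\sigma\varepsilon_i\eta=\mathrm{Trop}(\psi)(\xi_0+\sigma(\xi_1-\xi_0))=w+\mathrm{Trop}(\mathrm{in}_{\xi_0}\psi)(\sigma(\xi_1-\xi_0)).$$
Because $k$ is trivially valued, $\mathrm{Trop}(\mathrm{in}_{\xi_0}\psi)$ is positively homogeneous. Dividing by $\sigma\varepsilon_i$ gives $\eta=\mathrm{Trop}(\mathrm{in}_{\xi_0}\psi)\bigl((\xi_1-\xi_0)/\varepsilon_i\bigr)$. $\square$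

## 6. Rational functions on the Fermat curve

We need to know that $1+a^N+b^N=0$ has no nonconstant solutions in rational functions over $k$. Recall $N\ge3$, $k$ is algebraically closed and $N\ne0$ in $k$. Positive characteristic is allowed, so differentiation needs care.

**Lemma 3.** If $a,b\in k(t_1,\dots,t_p)$ and $1+a^N+b^N=0$, then $a,b\in k$.

*Proof.* **Step 1: reduce to one variable and to polynomials.** If $a\in k$, then $b$ is algebraic over $k$. As $k$ is algebraically closed, an element of $k(t)$ algebraic over $k$ lies in $k$, so $b\in k$. Suppose $a\notin k$. Since $k$ is infinite and $a$ is nonconstant, there are $P,Q\in k^p$ at which the denominators of $a$ and $b$ do not vanish and with $a(P)\ne a(Q)$. Restrict to the line $P+\sigma(Q-P)$. The restricted denominators are nonzero at $\sigma=0$, so we get a solution in $k(\sigma)$, and its first entry takes different values at $\sigma=0$ and $\sigma=1$. Multiplying $(1,a,b)$ by a common denominator and dividing by the greatest common divisor gives $A,B,C\in k[\sigma]$, not all constant, with $\gcd(A,B,C)=1$ and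
$$A^N+B^N+C^N=0. \tag{3}$$
A prime dividing two of $A,B,C$ divides the third by (3). So $A,B,C$ are pairwise coprime. We show, by induction on $S=\deg A+\deg B+\deg C$ (with zero polynomials contributing $0$), that pairwise coprime solutions of (3) are constant. This contradiction proves the lemma.

**Step 2: one of them is zero.** Say $C=0$. Then $A^N=-B^N$ with $A,B$ coprime. So $A$ divides $B^N$ and is coprime to $B$, hence is a nonzero constant, and then so is $B$. From now on all three are nonzero.

**Step 3: compare Wronskians.** Differentiate (3) and divide by $N\ne0$: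
$$A^{N-1}A'+B^{N-1}B'+C^{N-1}C'=0.$$
Put $W(U,V)=UV'-U'V$. Multiply (3) by $C'$, multiply the derived equation by $C$, and subtract; the $C$-terms cancel, giving
$$A^{N-1}W(A,C)=-B^{N-1}W(B,C). \tag{4}$$
By symmetry the analogous identities hold when $A$ or $B$ is eliminated. Each identity says that two of the three Wronskians vanish together. So either all three vanish or none does.

**Step 4: no Wronskian vanishes.** By (4) and coprimality, $A^{N-1}$ divides $W(B,C)\ne0$, whose degree is at most $\deg B+\deg C-1$. So $(N-1)\deg A\le\deg B+\deg C-1$. The same holds for $B$ and $C$. Summing gives $(N-1)S\le2S-3$, impossible since $N\ge3$ and $S\geq 0$.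

**Step 5: all Wronskians vanish.** From $BC'=B'C$ and coprimality of $B$ and $C$ we get $C\mid C'$, so $C'=0$ by degree, and likewise $B\mid B'$, so $B'=0$. Using the pair $A,C$ in the same way, $A'=0$. In characteristic $0$ all three are constant. In characteristic $q>0$, a polynomial with zero derivative is a polynomial in $\sigma^q$, and because $k$ is perfect it is a $q$-th power: $A=A_1^q$, $B=B_1^q$, $C=C_1^q$. Then $(A_1^N+B_1^N+C_1^N)^q=0$, so $(A_1,B_1,C_1)$ is a pairwise coprime solution of (3) with degree sum $S/q$. If $S>0$, this is smaller, so by induction $A_1,B_1,C_1$ are constant, and $S=0$, a contradiction. So $S=0$. $\square$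

For $N=2$, Step 4 gives only $S\le2S-3$, which is no contradiction, and indeed Section 3 parameterized the conic.

## 7. Proof of Theorem A

**Step 1: the points $(\varepsilon,0,1)$ lie in $\mathrm{Trop}(X)$ for every $\varepsilon>0$.** Choose $J$ with $N(J+1)\varepsilon\ge1$. By (1) the point is in the image of $\mathrm{Trop}(\psi_J)$, and by (2) that image lies in $\mathrm{Trop}(X)$.

**Step 2: a given $\psi$ misses them for small $\varepsilon$.** Let $\psi:T^p\dashrightarrow X$ be rational and suppose no $\varepsilon_\psi$ as claimed exists. By Step 1, there are $\varepsilon_1>\varepsilon_2>\cdots\to0$ with $(\varepsilon_i,0,1)\in\mathrm{Trop}(\psi)(\mathbb R^p)$. Apply Lemma 2 with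
$$w=(0,0,1),\qquad \eta=(1,0,0).$$
There is $\xi_0$ with $\mathrm{Trop}(\psi)(\xi_0)=w$ such that $\psi^0=\mathrm{in}_{\xi_0}\psi=(a,b,c)$ satisfies $\eta\in\mathrm{Trop}(\psi^0)(\mathbb R^p)$. For $g=x_3-1-x_1^N-x_2^N$ the terms at $w$ have values $1,0,0,0$, so
$$\mathrm{in}_wg=-(1+x_1^N+x_2^N).$$
Since $g(\psi)=0$, Lemma 1(ii) gives $1+a^N+b^N=0$ in $k(t)$. By Lemma 3, $a\in k$, and $a\ne0$, so $\mathrm{Trop}(a)$ is identically $0$. But $\eta$ lies in the image of $\mathrm{Trop}(\psi^0)$ and has first coordinate $1$. This is a contradiction. $\square$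

This settles the question in the negative. The rest of the lecture finds exactly in which dimensions the answer is yes, and what remains true.

## 8. Gluing several parameterizations into one

The substitution of Section 1 covered three rays, which had needed two substitutions before. Here is the general mechanism. The auxiliary maps $\lambda_j$ below need not be dominant, which makes the lemma flexible.

**Lemma 4.** Let $\varphi=(f_i/g_i)_i:T^m\dashrightarrow X$ be dominant, and let $\lambda_j:T^{p_j}\dashrightarrow T^m$ $(1\le j\le q)$ be rational maps, not necessarily dominant, with $f_i(\lambda_j)\ne0\ne g_i(\lambda_j)$ for all $i,j$. Then there is a dominant $\alpha:T^p\dashrightarrow T^m$ with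
$$\mathrm{Trop}(\varphi\circ\alpha)(\mathbb R^p)\supseteq\bigcup_j\mathrm{Trop}(\varphi\circ\lambda_j)(\mathbb R^{p_j}).$$

*Proof.* **Step 1: construct $\alpha$ as a weighted average.** Take independent variables $t^{(j)}$ ($p_j$ of them, for each $j$), $y=(y_1,\dots,y_m)$ and $u_1,\dots,u_q$, and put
$$\alpha=\frac{y+\sum_ju_j\lambda_j(t^{(j)})}{1+\sum_ju_j}.$$
If a polynomial $P$ satisfies $P(\alpha)=0$, then setting $u=0$ gives $P(y)=0$, so $P=0$. Thus $\alpha$ is dominant (and its coordinates are nonzero).

**Step 2: letting $u_j$ be large recovers $\lambda_j$.** Fix $j$ and substitute $u_j=1/u'$. Multiplying numerator and denominator by $u'$,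
$$\alpha=\frac{u'y+\sum_{i\ne j}u'u_i\lambda_i+\lambda_j}{u'+1+\sum_{i\ne j}u'u_i},$$
which equals $\lambda_j$ at $u'=0$. Let $h$ be one of the $f_i,g_i$. We can write $h(\alpha)=A/B$ with $A,B$ polynomials in $u'$ and the other variables, taking for $B$ a power of the denominator above times a power of a common denominator of all the $\lambda_i$; then $B|_{u'=0}\ne0$. Moreover $A|_{u'=0}/B|_{u'=0}=h(\lambda_j)\ne0$, so $A|_{u'=0}\ne0$.

**Step 3: choose the weights.** Let $\xi\in\mathbb R^{p_j}$. Give $t^{(j)}$ the weight $\xi$, give $u'$ the weight $M$, and all other variables weight $0$. For $M\gg0$ (depending on $\xi$), only the terms of $A$ and $B$ without $u'$ matter. By multiplicativity,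
$$\mathrm{Trop}(A)-\mathrm{Trop}(B)=\mathrm{Trop}(A|_{u'=0})-\mathrm{Trop}(B|_{u'=0})=\mathrm{Trop}(h(\lambda_j))(\xi)$$
at these weights. Choose $M$ large enough for all $h$ at once. Giving $u'$ weight $M$ is giving $u_j$ weight $-M$. So at this weight vector, $\mathrm{Trop}(\varphi\circ\alpha)$ takes the value $\mathrm{Trop}(\varphi\circ\lambda_j)(\xi)$. $\square$

Finitely many of the maps from Section 3 can thus be glued, but by Theorem A not all the $\psi_J$ at once.

## 9. The exact range of dimensions

**Theorem B (sharp dimension range).** Let $0\le d\le n$.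

1. If $d\le1$, every dominant rational map into a $d$-dimensional unirational $X\subseteq T^n$ has a tropically surjective reparameterization.
2. If $2\le d<n$, there is a $d$-dimensional rational $X\subset T^n$ that admits no tropically surjective rational map.
3. If $2\le d=n$, then $X=T^n$ is tropically parameterized by the identity, but $\varphi=(z_1,\,1+z_1^N+z_2^N,\,z_3,\dots,z_n):T^n\dashrightarrow T^n$ is dominant and has no tropically surjective reparameterization.

So "every dominant $\varphi$ into every $d$-dimensional unirational $X\subseteq T^n$ has a tropically surjective reparameterization" holds iff $d\le1$. And "every $d$-dimensional unirational $X\subseteq T^n$ has some tropically surjective dominant map" holds iff $d\le1$ or $d=n$. (For $d=n$ the only $X$ is $T^n$.)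

We use two published facts (Maclagan–Sturmfels, *Introduction to Tropical Geometry*, GSM 161, §3.2).

**(F1)** Fundamental Theorem (Theorem 3.2.3): if $v$ is nontrivial and $K$ is algebraically closed, $\mathrm{Trop}(X)$ is the closure of $v(X(K))$. Moreover, for $X$ irreducible and $w\in\mathrm{Trop}(X)\cap\Gamma^n$, the set $\{x\in X(K):v(x)=w\}$ is Zariski dense in $X$.

**(F2)** (Theorem 3.2.4): $\mathrm{Trop}(X_L)=\mathrm{Trop}(X)$ for valued field extensions $L/K$.

When $v$ is trivial, (F1) does not apply to $K$, and we enlarge the field: let $L$ be an algebraic closure of $K((\theta))$, where $v(\theta)=1$ and $K$ is trivially valued; its value group is $\mathbb Q$. When $v$ is nontrivial, put $L=K$. In both cases $L$ is algebraically closed and nontrivially valued, $X_L$ is irreducible because $K$ is algebraically closed, and (F1), (F2) say that $\mathrm{Trop}(X)$ is the closure of $v(X(L))$.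

### Points and curves

*Proof of Theorem B(1).* **The case $d=0$.** Here $X$ is one point $(c_1,\dots,c_n)$. Since $x_i-c_i\in I$, a point $w\in\mathrm{Trop}(X)$ has $w_i=v(c_i)$. The map $\varphi$ is the constant $(c_i)$, and its tropicalization has image $\{(v(c_i))_i\}$, which lies in $\mathrm{Trop}(X)$ by (2). So $\varphi$ itself is tropically surjective.

**The case $d=1$, Step 1: restrict to a line.** We replace the many parameters by one. Since $\varphi$ is dominant onto a curve, it is nonconstant. Choose $P,Q\in T^m$ at which all $f_i,g_i$ are nonzero and $\varphi(P)\neq\varphi(Q)$. Let $\lambda(t)=P+t(Q-P)$ and $r=\varphi\circ\lambda\in(K(t)^*)^n$. As $r(0)\ne r(1)$, the map $r$ is nonconstant, hence dominant onto $X$. Write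
$$r_i=c_i\prod_{l=1}^q(t-a_l)^{m_{il}},$$
with $a_1,\dots,a_q\in K$ distinct, each a zero or pole of some $r_i$. As $r$ is nonconstant, $q\ge1$.

**Step 2: recenter at each zero or pole.** Put $\lambda_j(t)=\lambda(a_j+t)$ for $1\le j\le q$. Since $t+a_j-a_l$ has tropicalization $\rho\mapsto\min(\rho,v(a_j-a_l))$, with $v(0)=\infty$,
$$R_j(\rho):=\mathrm{Trop}(\varphi\circ\lambda_j)(\rho)=\Bigl(v(c_i)+\sum_lm_{il}\min(\rho,v(a_j-a_l))\Bigr)_i. \tag{5}$$

**Step 3: these finitely many recenterings suffice,** that is, $\mathrm{Trop}(X)\subseteq\bigcup_jR_j(\mathbb R)$. The right side is a finite union of polyhedra, hence closed. So by (F1) and (F2) it is enough to show $v(x)\in\bigcup_jR_j(\mathbb R)$ for every $x\in X(L)$. The map $r$ extends to a morphism $\mathbb P^1\to(\mathbb P^1)^n$ with closed image $Z$. Since $r$ is dominant onto $X$, we have $X\subseteq Z$. So $x=r(\tau)$ for some $\tau\in\mathbb P^1(L)$. All coordinates of $x$ are in $L^*$, while at each $a_l$ some $r_i$ has a zero or pole; so $\tau\notin\{a_1,\dots,a_q\}$.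

If $\tau=\infty$, then each $r_i$ has neither zero nor pole at $\infty$. So $\sum_lm_{il}=0$ and $x_i=c_i$ for all $i$, and (5) gives $R_1(\rho)=v(x)$ for $\rho\ll0$.

If $\tau\in L$, choose $j$ that maximizes $\rho:=v(\tau-a_j)\in\mathbb R$. We claim
$$v(\tau-a_l)=\min(\rho,v(a_j-a_l))\quad\text{for all }l.$$
Since $\tau-a_l=(\tau-a_j)+(a_j-a_l)$, this is clear if $v(a_j-a_l)\ne\rho$. If $v(a_j-a_l)=\rho$, then $v(\tau-a_l)\ge\rho$, and $v(\tau-a_l)\le\rho$ by the choice of $j$. Inserting the claim into $v(x_i)=v(c_i)+\sum_lm_{il}v(\tau-a_l)$ gives $v(x)=R_j(\rho)$.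

**Step 4: glue.** The compositions $f_i(\lambda_j)$ and $g_i(\lambda_j)$ are nonzero, since $f_i$ and $g_i$ do not vanish at $P=\lambda(0)$. By Lemma 4 there is a dominant $\alpha$ with $\mathrm{Trop}(\varphi\circ\alpha)(\mathbb R^p)\supseteq\bigcup_jR_j(\mathbb R)\supseteq\mathrm{Trop}(X)$. The reverse inclusion is (2). $\square$

For the line of Section 1 one may take $r=(t,1+t)$, with $a_1=0$, $a_2=-1$. Then $R_1$ and $R_2$ are the tropicalizations of the two one-parameter maps considered there.

### Proper subvarieties of dimension at least two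

*Proof of Theorem B(2).* We pad the surface of Theorem A. Let
$$X'=X\times T^{d-2}\times\{(1,\dots,1)\}\subset T^3\times T^{d-2}\times T^{n-d-1}=T^n .$$
It is rational of dimension $d$. For every $\varepsilon>0$ the point $(\varepsilon,0,1,0,\dots,0)$ is in $\mathrm{Trop}(X')$: take $J$ with $N(J+1)\varepsilon\ge1$, and apply (2) to the map $(\psi_J,1,\dots,1):T^2\dashrightarrow X'$ and (1). If $\psi:T^p\dashrightarrow X'$ were tropically surjective, its projection $T^p\dashrightarrow X$ to the first three coordinates would have a tropicalization that hits $(\varepsilon,0,1)$ for all $\varepsilon>0$. This contradicts Theorem A. $\square$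

### The full torus

*Proof of Theorem B(3).* **Step 1: the easy assertions.** The ideal of $T^n$ is $0$, so $\mathrm{Trop}(T^n)=\mathbb R^n$, and $\mathrm{Trop}(\mathrm{id})=\mathrm{id}$. The map $\varphi$ is dominant, because $z_2$, and so all of $K(z_1,\dots,z_n)$, is algebraic over the field generated by its coordinates.

**Step 2: zoom in.** Let $\alpha:T^p\dashrightarrow T^n$ be dominant and suppose $\mathrm{Trop}(\varphi\circ\alpha)(\mathbb R^p)=\mathbb R^n$. Apply Lemma 2 to $\psi=\varphi\circ\alpha$ with
$$w=(0,1,0,\dots,0),\qquad\eta=(1,0,\dots,0),$$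
to get $\xi_0$. Let $a=\mathrm{in}_{\xi_0}\alpha_1$, $b=\mathrm{in}_{\xi_0}\alpha_2$, $\mu=\mathrm{Trop}(\alpha_2)(\xi_0)$. Reading off coordinates of $w$, we have $\mathrm{Trop}(\alpha_1)(\xi_0)=0$ and $\mathrm{Trop}(1+\alpha_1^N+\alpha_2^N)(\xi_0)=1$. The new feature is that $\mu$ is not prescribed, so there are three cases.

**Step 3: in every case $a$ is constant.** We apply (b) to the sum $1+\alpha_1^N+\alpha_2^N$, whose terms have values $0,0,N\mu$.

- If $\mu<0$, the last term is the only one of least value, so the value of the sum would be $N\mu<0$, not $1$. This case does not occur.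
- If $\mu>0$, then $1+a^N=0$, since otherwise the value of the sum would be $0$. So $a$ is algebraic over $k$, hence $a\in k^*$.
- If $\mu=0$, then $1+a^N+b^N=0$ for the same reason, so $a\in k^*$ by Lemma 3.

Hence $\mathrm{Trop}(a)$ is identically $0$. But $\eta$, with first coordinate $1$, lies in $\mathrm{Trop}(\mathrm{in}_{\xi_0}\psi)(\mathbb R^p)$, and the first coordinate of $\mathrm{in}_{\xi_0}\psi$ is $a$. This is a contradiction. $\square$

The two "iff" statements follow. For $d\le1$ use part 1. For $2\le d<n$ part 2 refutes both, since a rational $X$ has dominant maps into it and none is tropically surjective. For $2\le d=n$ part 3 refutes the first and proves the second.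

## 10. Hitting finitely many prescribed points

In every dimension the following survives.

**Theorem C.** Let $\varphi:T^m\dashrightarrow X\subseteq T^n$ be dominant, and let $S\subset\mathrm{Trop}(X)$ be finite, with $S\subset\Gamma^n$ if $v$ is nontrivial and $S\subset\mathbb Q^n$ if $v$ is trivial. Then some reparameterization $\varphi\circ\alpha$ satisfies $S\subset\mathrm{Trop}(\varphi\circ\alpha)(\mathbb R^p)$.

*Proof.* **Step 1: reduce to one point.** If $S$ is empty, take $\alpha=\mathrm{id}$. Otherwise, by Lemma 4 it suffices to find, for each $w\in S$, a rational map $\lambda:T^{p'}\dashrightarrow T^m$ with all $f_i(\lambda),g_i(\lambda)\ne0$ and $w\in\mathrm{Trop}(\varphi\circ\lambda)(\mathbb R^{p'})$. Let $U\subset T^m$ be the open set where all $f_i,g_i$ are nonzero. Since $\varphi$ is dominant, Chevalley's theorem shows that $\varphi(U)$ contains a dense open subset of $X$.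

**Step 2: $v$ nontrivial; expand at a point over $w$.** By the density in (F1) there is $x\in\varphi(U)(K)$ with $v(x)=w$, say $x=\varphi(\tau)$ with $\tau\in U(K)$. Let $\lambda(y)=\tau+y$ for $y\in T^m$. For $h\in\{f_i,g_i\}$ the constant term of $h(\tau+y)$ is $h(\tau)\ne0$. All other terms contain a $y$-variable, so $\mathrm{Trop}(h\circ\lambda)(M,\dots,M)=v(h(\tau))$ for $M\gg0$. Therefore $\mathrm{Trop}(\varphi\circ\lambda)(M,\dots,M)=v(\varphi(\tau))=w$ for $M\gg0$.

**Step 3: $v$ trivial; find a point over $w$ in a Laurent series field.** Let $L$ be the algebraic closure of $K((\theta))$ as in Section 9, with value group $\mathbb Q$. By (F2), $w\in\mathrm{Trop}(X_L)$, and by (F1) over $L$ there is $\tau\in U(L)$ with $v(\varphi(\tau))=w$. The coordinates of $\tau$ lie in a finite extension of $K((\theta))$. This extension is complete and discretely valued, contains $K$, and has residue field $K$ (a finite extension of the algebraically closed field $K$). So, expanding its elements in powers of a uniformizer $\varpi$ with coefficients in $K$, we see that it equals $K((\varpi))$. Put $\rho:=v(\varpi)>0$.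

**Step 4: truncate to get a rational map.** Truncating the series, choose $\tau_1\in K[\varpi^{\pm1}]^m$ with nonzero coordinates, so close to $\tau$ that $v(h(\tau_1)-h(\tau))>v(h(\tau))$ for all $h=f_i,g_i$. This is possible because polynomials are continuous. Then $v(h(\tau_1))=v(h(\tau))$. Replace $\varpi$ by a variable $t$ and let $\lambda:T^1\dashrightarrow T^m$ be $t\mapsto\tau_1(t)$. Since $K$ is trivially valued and $v=\rho\cdot\mathrm{ord}_\varpi$ on $K((\varpi))$,
$$\mathrm{Trop}(h\circ\lambda)(\rho)=\rho\cdot\mathrm{ord}_t\,h(\tau_1(t))=v(h(\tau_1))=v(h(\tau)).$$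
In particular $h\circ\lambda\neq0$, and $\mathrm{Trop}(\varphi\circ\lambda)(\rho)=v(\varphi(\tau))=w$. $\square$

Step 4 is the truncation of Section 3 in general form: each prescribed point costs finitely many terms. In Theorem A each $\psi$ nevertheless misses $(\varepsilon,0,1)$ for all small $\varepsilon>0$, since approaching $(0,0,1)$ along this segment would require a nonconstant rational map to the Fermat curve.

## 11. Unirational components of initial degenerations

The proof of Theorem A looked at one point $w$ and one direction $\eta$. Treating all directions at once gives a necessary condition on any $X$.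

**Definition (initial degeneration).** Let $X\subseteq T^n$ be irreducible with ideal $I$, and $w\in\mathbb R^n$. Let $\mathrm{in}_wI$ be the ideal of $k[x_1^{\pm1},\dots,x_n^{\pm1}]$ generated by all $\mathrm{in}_wh$, $0\ne h\in I$, and let $\mathrm{in}_wX\subset T^n_k$ be its zero set. If $I=(g)$, then $\mathrm{in}_wI=(\mathrm{in}_wg)$ by (a).

*Example.* For the line $x_2=1+x_1$ and $w=(0,1)$ we get $\mathrm{in}_w(x_2-1-x_1)=-(1+x_1)$. So $\mathrm{in}_wX=\{-1\}\times T^1_k$, which is unirational.

For an ideal $\mathfrak a$, let $\mathrm{Trop}(\mathfrak a)$ be defined as for $I$: all nonzero elements attain their minimum at least twice. For a possibly reducible closed $Y\subseteq T^n_k$ with irreducible components $Z_1,\dots,Z_e$, we use the ideal of $Y$. Two remarks. First, $Y'\subseteq Y$ implies $\mathrm{Trop}(Y')\subseteq\mathrm{Trop}(Y)$. Second, for any ideal $\mathfrak a$ with zero set $Y$,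
$$\mathrm{Trop}(\mathfrak a)=\mathrm{Trop}(Y)=\bigcup_j\mathrm{Trop}(Z_j). \tag{6}$$
Indeed $\mathfrak a\subseteq I(Y)\subseteq I(Z_j)$ gives $\bigcup_j\mathrm{Trop}(Z_j)\subseteq\mathrm{Trop}(Y)\subseteq\mathrm{Trop}(\mathfrak a)$. Conversely, if $\eta$ is in no $\mathrm{Trop}(Z_j)$, choose $f_j\in I(Z_j)$ with $\mathrm{in}_\eta f_j$ a monomial. A power of $\prod_jf_j$ lies in $\mathfrak a$ by the Nullstellensatz, and its initial form is a monomial by (a). So $\eta\notin\mathrm{Trop}(\mathfrak a)$.

**Theorem D (general obstruction).** If $X\subseteq T^n$ has a tropically surjective $\psi$, then for every $w\in\mathrm{Trop}(X)$ the set $\mathrm{Trop}(\mathrm{in}_wX)$ is the union of the sets $\mathrm{Trop}(Z)$, where $Z$ runs over the *unirational* irreducible components of $\mathrm{in}_wX\subset T^n_k$.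

Let $d=\dim X$, and let $\mathrm{star}_w$ be the set of $\eta\in\mathbb R^n$ with $w+\varepsilon\eta\in\mathrm{Trop}(X)$ for all small $\varepsilon>0$. Besides what we have proved, we use Theorem 3.3.5 and Lemma 3.3.6 of Maclagan–Sturmfels:

**(F3)** For an irreducible $Y$ in a torus, $\mathrm{Trop}(Y)$ is a finite union of closed polyhedra, pure of dimension $\dim Y$ (Theorem 3.3.5). For $w\in\mathrm{Trop}(X)$ one has $\mathrm{Trop}(\mathrm{in}_wX)=\mathrm{star}_w$ (Lemma 3.3.6).

Near $w$, each polyhedron of $\mathrm{Trop}(X)$ containing $w$ agrees with $w$ plus a cone, and the others stay away from $w$. So $\mathrm{star}_w$ is a closed fan, agrees with $\mathrm{Trop}(X)-w$ near $0$, and is pure of dimension $d$.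

*Proof of Theorem D.* **Step 1: finitely many maps over $k$ account for all directions.** Let $\psi:T^p\dashrightarrow X$ be tropically surjective and $w\in\mathrm{Trop}(X)$. If $\eta\in\mathrm{star}_w$, then $w+\varepsilon\eta$ is in $\mathrm{Trop}(\psi)(\mathbb R^p)$ for all small $\varepsilon>0$. By Lemma 2, $\eta\in\mathrm{Trop}(\mathrm{in}_{\xi_0}\psi)(\mathbb R^p)$ for some $\xi_0$ with $\mathrm{Trop}(\psi)(\xi_0)=w$. Only finitely many maps $\mathrm{in}_{\xi_0}\psi$ occur, because each polynomial has finitely many initial forms. Let $Y_1,\dots,Y_r\subseteq T^n_k$ be the Zariski closures of their images.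

**Step 2: locate the $Y_j$.** Each $Y_j$ is irreducible and unirational by construction. By Lemma 1(ii), every $\mathrm{in}_wh$ with $h\in I$ vanishes on it, so $Y_j\subseteq\mathrm{in}_wX$. Applying (2) over $k$ to the maps $\mathrm{in}_{\xi_0}\psi$, and then (F3),
$$\mathrm{star}_w\subseteq\bigcup_j\mathrm{Trop}(Y_j)\subseteq\mathrm{Trop}(\mathrm{in}_wX)=\mathrm{star}_w .$$
So all inclusions are equalities.

**Step 3: discard the small $Y_j$.** By (6) and (F3), $\dim\mathrm{in}_wX$ is the dimension of $\mathrm{Trop}(\mathrm{in}_wX)=\mathrm{star}_w$, namely $d$. Those $\mathrm{Trop}(Y_j)$ with $\dim Y_j<d$ are finite unions of polyhedra of dimension less than $d$, so together they form a nowhere dense subset of the pure $d$-dimensional fan $\mathrm{star}_w$. Hence the union of the $\mathrm{Trop}(Y_j)$ with $\dim Y_j=d$ is dense in $\mathrm{star}_w$. It is also closed, so it is all of $\mathrm{star}_w$.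

**Step 4: conclude.** A $Y_j$ with $\dim Y_j=d=\dim\mathrm{in}_wX$ is an irreducible closed subset of maximal dimension, so it is an irreducible component of $\mathrm{in}_wX$; and it is unirational. So the unirational components already cover $\mathrm{Trop}(\mathrm{in}_wX)$. Conversely every unirational component $Z$ satisfies $\mathrm{Trop}(Z)\subseteq\mathrm{Trop}(\mathrm{in}_wX)$. $\square$

**Theorem A seen through Theorem D.** For the surface of Theorem A and $w=(0,0,1)$,
$$\mathrm{in}_wX=\{1+x_1^N+x_2^N=0\}\times T^1_k .$$
The polynomial $1+x_1^N+x_2^N$ is irreducible: since $N\ne0$ in $k$, the polynomial $1+x_1^N$ has only simple roots, and Eisenstein's criterion in $k[x_1][x_2]$ applies with the prime $x_1-\omega$, where $\omega$ is one of these roots. So $\mathrm{in}_wX$ is irreducible. It is not unirational, since by Lemma 3 every rational map $T^p_k\dashrightarrow\mathrm{in}_wX$ has constant first two coordinates. Thus the union in Theorem D is empty. But $\mathrm{Trop}(\mathrm{in}_wX)$ is not empty. For instance it contains $(1,0,0)$: by (F3) it equals $\mathrm{star}_w$, and $(\varepsilon,0,1)\in\mathrm{Trop}(X)$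 for all $\varepsilon>0$. So Theorem D again excludes a tropically surjective map to $X$. The condition in Theorem D is claimed only to be necessary; nothing is claimed about sufficiency.
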